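# Coloring Random DP-Covers with $(1+\epsilon)\rho/\ln\rho$ Colors

## 1. The first-moment guess

Give every vertex of a graph $G$ its own palette of $k$ colors. For every edge, identify the palettes of its two ends by a random bijection, and declare identified colors to be in conflict along that edge. How large must $k$ be so that, with high probability, we can choose one color per vertex with no conflict?

The answer that one would first guess comes from counting. A fixed choice of colors survives one edge with probability $1-\frac1k$, so we know the expected number of conflict-free choices. The guess is that colorings exist as soon as this expectation is large for every subgraph. This section makes the guess precise, and the next one tests it.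

All graphs are finite and simple.

**Definition (maximum density).** For a nonempty graph $G$ let $d(G)=|E(G)|/|V(G)|$, and let $\rho(G)=\max_{G'}d(G')$ over all nonempty subgraphs $G'$ of $G$.

For example, $\rho(K_m)=\frac{m-1}2$; a tree on $n$ vertices has $\rho=1-\frac1n$; a cycle has $\rho=1$. In $K_{s,t}$ a subgraph with $s',t'\ge1$ vertices in the two parts has density at most $\frac{s't'}{s'+t'}=(1/s'+1/t')^{-1}$, which increases in $s'$ and $t'$; if $s't'=0$ the density is $0$. So $\rho(K_{s,t})=\frac{st}{s+t}$.

**Definition (DP-cover).** Let $k\ge1$. A $k$-fold DP-cover of $G$ is a pair $\mathcal H=(L,H)$, where $H$ is a graph and $L(v)=\{(v,j):j\in[k]\}$ for $v\in V(G)$, such that $V(H)=\bigcup_vL(v)$ (a disjoint union), each $L(v)$ is independent in $H$, the edges of $H$ between $L(u)$ and $L(v)$ form a perfect matching if $uv\in E(G)$, and there are none if $uv\notin E(G)$. The graph $G$ is $\mathcal H$-colorable if $H$ has an independent transversal, that is, an independent set with exactly one vertex in each $L(v)$.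

If all the matchings are $(u,j)\sim(v,j)$, an independent transversal is an ordinary proper $k$-coloring.

**Definition (random cover).** In $\mathcal H(G,k)$ the matching on each edge is chosen uniformly among the $k!$ perfect matchings, independently over edges. If $\mathbb P(G\text{ is }\mathcal H(G,k)\text{-colorable})=p$, we say that $G$ is $k$-DP-colorable with probability $p$.

For instance, if $G$ is one edge and $k=2$, there are two possible matchings, each with probability $\frac12$. Both leave exactly $2$ independent transversals.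

Write $\beta=-\ln(1-\frac1k)$, so $e^{-\beta}=1-\frac1k$. Let $Z(G)$ be the number of independent transversals. A fixed transversal is independent with probability $(1-\frac1k)^{|E(G)|}$, hence
$$\mathbb E Z(G)=k^{|V(G)|}\Big(1-\frac1k\Big)^{|E(G)|}=\big(k\,e^{-\beta d(G)}\big)^{|V(G)|}. \tag{1}$$

Apply this to a densest subgraph $G'$. Suppose $k\le\rho/\ln\rho$ with $\ln\rho>1$. Since $e^{-\beta}\le e^{-1/k}$ and $ke^{-\rho/k}$ increases in $k$, we get $ke^{-\beta\rho}\le ke^{-\rho/k}\le\frac{\rho}{\ln\rho}\cdot\frac1\rho=\frac1{\ln\rho}$. So $G'$, and hence $G$, is colorable with probability at most $\mathbb EZ(G')\le 1/\ln\rho$. If $\rho\ge\exp(e/\epsilon)$ this is at most $\epsilon$, so we have just proved the following known result.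

**(i)** If $\epsilon>0$, $\rho(G)\ge\exp(e/\epsilon)$ and $1\le k\le\rho(G)/\ln\rho(G)$, then $G$ is $k$-DP-colorable with probability at most $\epsilon$.

On the other side, if $k=\lceil(1+\epsilon)\rho/\ln\rho\rceil$, then $ke^{-\beta\rho}$ is about $\rho\cdot\rho^{-1/(1+\epsilon)}$ up to logarithmic factors. This is a positive power of $\rho$, so the expectation (1) is huge for every subgraph. This suggests:

**First guess.** If $\rho(G)$ is large in terms of $\epsilon$ and $k\ge(1+\epsilon)\rho(G)/\ln\rho(G)$, then $G$ is $k$-DP-colorable with probability at least $1-\epsilon$.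

## 2. Trees, cycles, and $K_{4,t}$ by hand

**Trees.** Color a tree from a root outward. Each new vertex has exactly one forbidden color, so $Z=k(k-1)^{n-1}$ in every cover. This agrees with (1), and there is no randomness at all.

**Cycles.** Let $S$ be a set of edges of $C_n$, and count the transversals that contain the matching edge along every edge in $S$. If $S$ is not the whole cycle, it spans a forest with $n-|S|$ components, and the count is $k^{n-|S|}$. If $S$ is everything, the count is the number $\mathrm{fix}(\sigma)$ of fixed points of the composition $\sigma$ of the $n$ random bijections around the cycle, and $\sigma$ is a uniform permutation of $[k]$. Inclusion–exclusion gives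
$$Z(C_n)=(k-1)^n+(-1)^n\big(\mathrm{fix}(\sigma)-1\big). \tag{2}$$
For $k=2$ we have $\mathrm{fix}(\sigma)\in\{0,2\}$ with probability $\frac12$ each, so $Z\in\{0,2\}$ with probability $\frac12$ each, and $\mathbb EZ=1$. For $k\ge3$ we always have $Z>0$. Here the first moment tells the truth.

**The graph $K_{4,t}$ with $k=4$.** By (1), $\mathbb EZ=4^4\big(4(\tfrac34)^4\big)^t=256\,(1.265\ldots)^t\to\infty$ as $t\to\infty$. Now fix the colors on the $4$-side; there are $256$ ways. Each vertex on the $t$-side sees four independent uniform blocked colors, and these cover its whole palette with probability $4!/4^4=\frac{3}{32}$. So a fixed choice extends with probability $(\frac{29}{32})^t$, and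
$$\mathbb P(K_{4,t}\text{ is colorable})\le256\,\big(\tfrac{29}{32}\big)^t\to0 .$$
The expectation explodes and yet there is almost never a coloring.

The same computation kills the first guess for every $\rho$. Fix $s$ and let $t\to\infty$, so $\rho(K_{s,t})\to s$. If $k\le s$, the probability $p_{\rm cov}$ that $s$ uniform balls hit all $k$ bins is positive, and $\mathbb P(\text{colorable})\le k^s(1-p_{\rm cov})^t\to0$. For $s$ large, $k=\lceil(1+\epsilon)\rho/\ln\rho\rceil$ is well below $s$. So $\rho$ must grow with $n$, and the question becomes how fast.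

## 3. The conjecture and the exact exponent

The following conjecture is from Anton Bernshteyn, Daniel Dominik, Hemanshu Kaul, Jeffrey A. Mudrock, "DP-Coloring of Graphs from Random Covers", arXiv:2308.13742 (2023).

**Conjecture.** For all $\epsilon>0$ there exist $C>0$ and $n_0\in\mathbb N$ such that the following holds. Suppose $G$ is a graph with $n\ge n_0$ vertices such that $\rho(G)\ge\ln^Cn$, and
$$k\ge(1+\epsilon)\frac{\rho(G)}{\ln\rho(G)} .$$
Then $G$ is $k$-DP-colorable with probability at least $1-\epsilon$.

Besides (i), two known results are quoted in that paper; we do not need them in the proofs.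

**(ii)** For all $\epsilon>0$ and $s\in[0,1/3)$ there is $n_0$ such that every graph $G$ with $n\ge n_0$ vertices and $\rho(G)\ge n^{1-s}$ is $k$-DP-colorable with probability at least $1-\epsilon$ whenever $k\ge(1+\epsilon)\big(1+\frac s{1-2s}\big)\frac{\rho(G)}{\ln\rho(G)}$.

**(iii)** For all $\epsilon\in(0,1/2)$ there is $n_0$ such that every graph $G$ with $n\ge n_0$ vertices and degeneracy $d\ge\ln^{2/\epsilon}n$ is $k$-DP-colorable with probability at least $1-\epsilon$ whenever $k\ge(1+\epsilon)d/\ln d$.

(The degeneracy is the largest minimum degree of a subgraph; for $K_m$ it is $m-1=2\rho(K_m)$.)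

The conjecture is true, and the admissible exponents can be determined.

**Theorem 1.** Let $\epsilon>0$ and $C>1+\frac1\epsilon$. There is $n_0$ such that if $G$ has $n\ge n_0$ vertices, $\rho=\rho(G)\ge\ln^Cn$ and $k\ge(1+\epsilon)\rho/\ln\rho$, then
$$\mathbb P\big(G\text{ is not }\mathcal H(G,k)\text{-colorable}\big)\le\exp(-\rho^{1/C})\le1/n .$$

**Theorem 2.** Let $\epsilon>0$ and $C\le1+\frac1\epsilon$. There are graphs $G$ with $n=|V(G)|\to\infty$, $\rho(G)\ge\ln^Cn$ and $k=\lceil(1+\epsilon)\rho(G)/\ln\rho(G)\rceil$ such that $\mathbb P(G\text{ is }\mathcal H(G,k)\text{-colorable})\to0$.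

Theorem 1 implies the conjecture. For $\epsilon\ge1$ there is nothing to prove, since $1-\epsilon\le0$. For $\epsilon\in(0,1)$ take any $C>1+1/\epsilon$ and the $n_0$ of Theorem 1, enlarged so that $1/n_0\le\epsilon$. With Theorem 2, for each $\epsilon\in(0,1)$ the conjectured statement holds for a given $C$ if and only if $C>1+1/\epsilon$. By (i), the constant $1$ in front of $\rho/\ln\rho$ is also optimal.

Throughout we write $\theta=\frac\epsilon{1+\epsilon}$. Then $\frac1{1+\epsilon}=1-\theta$ and $1+\frac1\epsilon=\frac1\theta$.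

## 4. Complete bipartite graphs force $C>1+1/\epsilon$

We prove Theorem 2 by making the computation for $K_{s,t}$ quantitative. Since $\ln^{C'}n\le\ln^{C}n$ for $C'\le C$ and $n\ge3$, it suffices to treat $C=1/\theta$.

**Step 1: the graph.** We choose $t$ as large as the density condition permits. For a large integer $s$ let $t=\lfloor\exp(\frac12s^\theta)\rfloor$, $G=K_{s,t}$, $n=s+t\le2t$. Then $\rho=\frac{st}{s+t}=s-\frac{s^2}{s+t}\in[s-1,s]$, because $t\ge s^2$ for $s$ large. Also $\ln n\le\frac12s^\theta+\ln2\le(s-1)^\theta\le\rho^\theta$ for $s$ large, that is, $\rho\ge\ln^{1/\theta}n$. Let $k=\lceil(1+\epsilon)\rho/\ln\rho\rceil$.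

**Step 2: the covering probability.** We bound from below the probability $p_{\rm cov}$ that $s$ uniform balls hit all $k$ bins. To make the bins independent, throw $N\sim\mathrm{Poisson}(\lambda)$ balls with $\lambda=s-y$, $y=2s^{(1+\theta)/2}$. As $\frac{1+\theta}2<1$, $\lambda>0$ for $s$ large. The bin occupancies are independent $\mathrm{Poisson}(\lambda/k)$, and more balls only help to cover, so
$$(1-e^{-\lambda/k})^k\le p_{\rm cov}+\mathbb P(N>s).$$
For the tail, Markov's inequality for $(s/\lambda)^N$ gives
$$\mathbb P(N\ge s)\le e^{\lambda(s/\lambda-1)}(s/\lambda)^{-s}=\exp\!\big(y+s\ln(1-\tfrac ys)\big)\le\exp\!\Big(-\frac{y^2}{2s}\Big)=e^{-2s^\theta},$$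
where we used $\ln(1-u)\le-u-\frac{u^2}2$ for $0\le u<1$.

Next, $k\le(1-\theta)^{-1}\rho/\ln\rho+1$ gives
$$\frac sk\ge\frac\rho k\ge\frac{(1-\theta)\ln\rho}{1+(1-\theta)\ln\rho/\rho}\ge(1-\theta)\ln\rho-\frac{\ln^2\rho}{\rho},$$
and $y/k\to0$. Hence $e^{-\lambda/k}=e^{-s/k+y/k}\le x:=2\rho^{-(1-\theta)}$ for $s$ large. Since $k\le2(1+\epsilon)\rho/\ln\rho$, we have $kx\le4(1+\epsilon)\rho^\theta/\ln\rho$. As $x\le\frac12$, $(1-x)^k\ge e^{-2kx}$. Altogether, for $s$ large,
$$p_{\rm cov}\ge e^{-8(1+\epsilon)s^\theta/\ln\rho}-e^{-2s^\theta}\ge e^{-s^\theta/8}-e^{-2s^\theta}\ge e^{-s^\theta/4}.$$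

**Step 3: the union bound over the $s$-side.** This step concludes. Fix the colors $f$ on the $s$-side ($k^s$ choices). For each $v$ on the $t$-side the $s$ blocked colors in $L(v)$ are independent and uniform, and independent for different $v$. So $f$ extends with probability $(1-p_{\rm cov})^t\le\exp(-te^{-s^\theta/4})$, and
$$\mathbb P(G\text{ is colorable})\le\exp\big(s\ln k-te^{-s^\theta/4}\big)\to0,$$
because $t\ge\frac12e^{s^\theta/2}$ makes $te^{-s^\theta/4}\ge\frac12e^{s^\theta/4}$. $\blacksquare$

## 5. Where greedy coloring and the second moment stop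

**Greedy coloring.** Color the vertices one at a time. A vertex with $b$ earlier neighbors sees $b$ independent uniform blocked colors, so on average $k(1-\frac1k)^b\le ke^{-b/k}$ colors remain. When $b\approx\rho$ this is about $\rho^\theta$, which is plenty. But $\rho$ is only the average number of earlier neighbors. On $K_m$ the last vertex has $m-1=2\rho$ earlier neighbors, whatever the order. With $k=\lceil(1+\epsilon)\rho/\ln\rho\rceil$ we have $2\rho/k\ge2(1-\theta)\ln\rho-o(1)$, so the expected number of free colors there is at most $O(\rho^{2\theta-1}/\ln\rho)$. This tends to $0$ when $\epsilon\le1$. Greedy coloring fails exactly at such a vertex: the expected number of free colors is below $1$. For comparison, (iii) on $K_m$ asks for about $2\rho/\ln\rho$ colors.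

**The second moment.** One can instead keep all colorings and use $\mathbb P(Z>0)\ge(\mathbb EZ)^2/\mathbb E[Z^2]$. Let $G$ consist of $N$ disjoint copies of $K_a$. The ratio is $r^{-N}$ with $r=1+\mathrm{Var}(Z_1)/(\mathbb EZ_1)^2$ and $Z_1=Z(K_a)$. Conditioning on the matchings of one triangle multiplies its count $Z_\Delta$ by a constant, namely $\mathbb E[Z_1\mid\text{triangle}]=Z_\Delta\,k^{a-3}(1-\frac1k)^{\binom a2-3}$. Conditional expectation does not increase the variance, so $r\ge1+\mathrm{Var}(Z_\Delta)/(\mathbb EZ_\Delta)^2$. By (2), $Z_\Delta=(k-1)^3+1-\mathrm{fix}(\sigma)$. For $k\ge2$ we have $\mathbb E\,\mathrm{fix}=1$ and $\mathbb E[\mathrm{fix}(\mathrm{fix}-1)]=1$, so $\mathrm{fix}$ has variance $1$ and $r\ge1+(k-1)^{-6}$. Now let $\rho=\frac{a-1}2$ and $N=\lfloor\exp(\rho^{1/C})/a\rfloor$, so that $\rho\ge\ln^Cn$ for $n=aN$. Then $k\le\rho$ for large $\rho$, while $N$ is larger than any power of $\rho$, so $r^{-N}\to0$ and the bound is empty. Here one could work copy by copy, but a connected graph does not come in pieces. We need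 estimates that are local and whose error probabilities beat a factor $n$.

## 6. Extension counts and flat measures

Here is the idea that gets past both obstacles. Suppose we are building up a set $T$ of vertices, and $Z(T)>0$ is the number of independent transversals on $T$. Do not commit to one of them: keep the uniform measure $\mu$ on all of them. Adding $v$ gives $Z(T\cup\{v\})=Z(T)\cdot\mathrm{Ext}_v$, where
$$\mathrm{Ext}_v=\sum_{j}\mu\big(\varphi(x)\ne\pi_x(j)\text{ for all neighbors }x\in T\text{ of }v\big)$$
and $\pi_x$ is the random bijection from $L(v)$ to $L(x)$. Its mean $k(1-\frac1k)^{b}$ may be far below $1$, but this no longer matters: only positivity is needed at the end. The point is whether $\mathrm{Ext}_v$ is within a constant factor of its mean. If $\mu$ sits on a single coloring, $\mathrm{Ext}_v$ is an integer with mean below $1$, which is the greedy failure. If $\mu$ is spread out, so that $\mu(\varphi|_Q=\gamma)\le q^{|Q|}$ for all sets $Q$ and colors $\gamma$ on it, then $\mathrm{Ext}_v$ is a sum of fractional terms with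 small relative variance, and we shall show that it is not too small except with probability about $e^{-ch}$ for a suitable $h\gg\ln n$.

Two things can go wrong: $\mu$ may fail to be flat, and $\mathrm{Ext}_v$ may be small for a few vertices. We therefore allow both failures in the bookkeeping. A vertex set on which $\mu$ is not flat may be pinned to the colors that are too likely, and a vertex with too small an extension count may be discarded. Each action has a price. Maximizing the resulting potential gives flatness and comparison inequalities at once, and we prove that it is very unlikely that a maximizer has pinned or discarded anything.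

High degrees spoil the variance bound, so we first peel the graph into layers.

## 7. Parameters, and a balls-in-bins bound

For $S\subseteq V(G)$ let $e(S)$ be the number of edges inside $S$, and for disjoint $S,S'$ let $e(S,S')$ be the number of edges between them. By definition $e(S)\le\rho|S|$.

**Step 1: reduction to the smallest $k$.** This step lets us fix $k$. Let $k'\ge k$. Given $\mathcal H(G,k')$, restrict each matching to the first $k$ colors at both ends, and complete the resulting partial matching by a uniformly random perfect matching of the unmatched ones among these colors, independently for each edge. The law of the result is invariant under permuting the $k$ colors at either end, because the uniform law on matchings of $[k']$ is and the completion respects it. A law on perfect matchings of $[k]$ with this invariance is uniform. So we obtain $\mathcal H(G,k)$. It contains all edges of the $k'$-fold cover between the first $k$ colors, so its independent transversals are independent in the $k'$-fold cover. Hence the probability of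 colorability does not decrease in $k$, and in Theorem 1 we may assume $k=\lceil(1+\epsilon)\rho/\ln\rho\rceil$.

**Step 2: the parameters.** Let $C>1/\theta$, so $1/C<\theta<1$. Put
$$\xi=\tfrac16\big(\theta-\tfrac1C\big)\in(0,\tfrac16),\quad D=\rho^{1+\xi},\quad q=\rho^{-(\theta-3\xi)},\quad h=\lfloor\rho^{\theta-5\xi}\rfloor,\quad\kappa=4,\quad K=\tfrac{1000}\xi. \tag{3}$$
Here $D$ is a degree bound, $q$ measures flatness, and $h$ is the exponent in our error probabilities. The hypothesis says $\ln n\le\rho^{1/C}=\rho^{\theta-6\xi}$. The choice is dictated by a window: the variance bound needs $hqD\ll k$, pinning will be a real penalty only if $q\gg\rho^{-\theta}$, and the union bound needs $h\gg\ln n$. These fit together because $\ln n$ is below $\rho^\theta$ by a power of $\rho$; this is where $C>1/\theta$ enters.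

Since $\rho\ge\ln^Cn_0$, we may take $\rho$ as large as we like in terms of $\epsilon$ and $C$. In particular we assume the following.

* (L1) $16\le k\le\rho\le n$ and $h\le k/4$. (Indeed $\rho/\ln\rho\le k\le2(1+\epsilon)\rho/\ln\rho$, $\rho\le\frac{n-1}2$, and $\theta-5\xi<1$.)
* (L2) $D/k^2\le\frac12$, $hD/k^2\le\frac18$, $hqD/k\le\frac1{20}$. (The three quantities are at most $\rho^{-1+\xi}\ln^2\rho$, $\rho^{\theta-1-4\xi}\ln^2\rho$ and $\rho^{-\xi}\ln\rho$.)
* (L3) $\rho^{\theta-2\xi}/(e\ln\rho)\ge32h$.
* (L4) $2\xi\ln\rho-\ln\ln\rho-6\ge2$.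
* (L5) $h\ge\frac12\rho^{\theta-5\xi}=\frac12\rho^\xi\rho^{1/C}\ge\frac12\rho^\xi\ln n$, with $\frac12\rho^\xi\ge K$. So $h\ge K\ln n\ge K$.

**Step 3: two estimates for $\beta$.** They translate $\rho/k$ into powers of $\rho$. For $k\ge2$, $\frac1k\le\beta\le\frac1k+\frac1{k^2}$. Also $\rho/k\le(1-\theta)\ln\rho$. For $y\in\{\xi,2\xi\}$ and $\rho$ large,
$$\beta(1+y)\rho\le(1+y)(1-\theta)\ln\rho+(1+y)\frac\rho{k^2}\le(1-\theta+y)\ln\rho+1, \tag{4}$$
since $(1+y)\rho/k^2\le2\ln^2\rho/\rho\le1$. With $k\ge\rho/\ln\rho$ and (L3),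
$$ke^{-\beta(1+2\xi)\rho}\ge\frac{\rho^{\theta-2\xi}}{e\ln\rho}\ge32h. \tag{5}$$

**Lemma 1.** Throw $b$ independent uniform balls into $k\ge2$ bins. Let $I$ be a set of $\ell$ bins, $N$ the number of empty bins in $I$, and $E=\mathbb EN=\ell(1-\frac1k)^b$. Then $\mathbb P(N\le E/2)\le e^{-E/8}$.

*Proof.* We show first that hits are negatively correlated. Let $I'\subseteq I$ and let $j\notin I'$ be a bin. Given that $j$ is empty, the balls are uniform on the other $k-1$ bins. We can produce this law from the original one by rethrowing each ball that fell into $j$ uniformly onto the other bins; this can only add hits in $I'$. So $\mathbb P(I'\text{ all hit}\mid j\text{ empty})\ge\mathbb P(I'\text{ all hit})$. Because $\mathbb P(I'\text{ all hit})$ is an average of the two conditional probabilities, $\mathbb P(I'\text{ all hit}\mid j\text{ hit})\le\mathbb P(I'\text{ all hit})$ (if $b=0$ no bin is hit and the next bound is trivial). By induction $\mathbb P(I'\text{ all hit})\le p^{|I'|}$ with $p=1-(1-\frac1k)^b$.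

For $s>0$ expand $e^{s(\ell-N)}=\prod_{j\in I}\big(1+(e^s-1)\mathbf 1[j\text{ hit}]\big)$ over subsets of $I$. All coefficients are positive, so $\mathbb Ee^{s(\ell-N)}\le(1+(e^s-1)p)^\ell$, and
$$\mathbb Ee^{-sN}\le\big(e^{-s}+(1-e^{-s})p\big)^\ell=\big(1-(1-e^{-s})(1-p)\big)^\ell\le e^{-(1-e^{-s})E}.$$
With $s=\ln2$, Markov's inequality gives $\mathbb P(N\le E/2)\le e^{(\ln2)E/2-E/2}\le e^{-E/8}$. $\square$

## 8. Peeling into layers of bounded degree

**Lemma 2.** There are $V(G)=A_0\supsetneq A_1\supsetneq\dots\supsetneq A_m=\emptyset$ with $m\le1+\log_2n$ such that for $B_i=A_i\setminus A_{i+1}$: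

1. every $v\in B_i$ has at most $D$ neighbors in $A_i$;
2. for all $S\subseteq B_i$,
$$e(S)+e(S,A_{i+1})\le(1+\xi)\rho|S|. \tag{6}$$

We shall color $A_{m-1}$ first and work down to $B_0$. Condition (6) says that edges inside a layer and edges to the part already colored together still obey the density bound, up to $1+\xi$.

*Proof.* Given $A=A_i\ne\emptyset$, let $X$ be the set of vertices of degree $>D$ in $G[A]$. Counting degrees, $|X|D\le2e(A)\le2\rho|A|$, so $|X|\le2\rho^{-\xi}|A|$. Removing $X$ alone may violate (6), so we also remove the worst violator. Let $S^*\subseteq A\setminus X$ maximize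
$$g(S)=e(S)+e(S,X)-(1+\xi)\rho|S|,$$
and let $A_{i+1}=X\cup S^*$. Condition 1 is clear. For $S\subseteq A\setminus A_{i+1}$,
$$0\ge g(S^*\cup S)-g(S^*)=e(S)+e(S,S^*)+e(S,X)-(1+\xi)\rho|S|,$$
which is (6). It remains to see that $A_{i+1}$ is small. Since $g(S^*)\ge g(\emptyset)=0$,
$$(1+\xi)\rho|S^*|\le e(S^*)+e(S^*,X)\le e(S^*\cup X)\le\rho(|S^*|+|X|),$$
so $|S^*|\le|X|/\xi$. Hence $|A_{i+1}|\le(1+\frac1\xi)2\rho^{-\xi}|A|\le\frac12|A|$ for $\rho$ large. Thus $|A_i|\le n2^{-i}$. If $m$ is the first index with $A_m=\emptyset$, then $1\le n2^{-(m-1)}$. $\square$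

For $K_{s,t}$ as in Section 4 with $s$ large, $X$ is the $s$-side, and $g(S)=(s-(1+\xi)\rho)|S|<0$ for nonempty $S$ on the $t$-side, because $\rho\ge s-1$. So $S^*=\emptyset$, $A_1$ is the $s$-side and $A_2=\emptyset$.

## 9. The potential and what its maximizer satisfies

This is the statement for a single layer. In its application, $a(v)$ is the number of already colored neighbors of $v$, and $L'(v)$ is the set of colors that they leave free.

**Proposition 3.** Let $B$ be the vertex set of a graph with $|B|\le n$ and maximum degree $\le D$, and let $a:B\to\mathbb Z_{\ge0}$ satisfy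
$$e(S)+a(S)\le(1+\xi)\rho|S|\quad\text{for all }S\subseteq B,\qquad a(S)=\sum_{v\in S}a(v). \tag{7}$$
Let $L'(v)\subseteq L(v)$ be fixed lists with $\ell(v)=|L'(v)|\ge\frac12k(1-\frac1k)^{a(v)}$, where $|L(v)|=k$. Put independent uniform perfect matchings between $L(u)$ and $L(v)$ for all edges $uv$ of the graph on $B$. Then, with probability at least $1-4e^{-h/128}$, there is an independent transversal using only colors from the lists $L'(v)$.

The proof takes this section and the next three.

**Definition (configuration).** A configuration is $(T,P,c)$ with $T,P\subseteq B$ disjoint and $c\in\prod_{u\in P}L'(u)$. The vertices in $P$ are pinned to the colors $c_u$; those in $W=B\setminus(T\cup P)$ are discarded. Put $w=|W|$, $p=|P|$. Let $Z(T|c)$ be the number of $\varphi\in\prod_{x\in T}L'(x)$ that are independent in $H$ and contain no color adjacent to some $c_u$, $u\in P$ (with value $1$ for $T=\emptyset$). If $Z(T|c)>0$, let $\mu_{T|c}$ be the uniform measure on these $\varphi$. For $P=\emptyset$ write $Z(T)$, $\mu_T$.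

The pinned colors need not be compatible with each other. The mean of $Z(T|c)$ is
$$\mathbb EZ(T|c)=\prod_{x\in T}\ell(x)\cdot e^{-\beta(e(T)+e(T,P))}. \tag{8}$$

**Definition (potential).** Put
$$\Psi(T,P,c)=\ln Z(T|c)-\sum_{x\in T}\ln\ell(x)-\sum_{u\in P}\ln(q\,\ell(u))+\beta e(T\cup P)-\kappa|W|. \tag{9}$$

Since $e(T\cup P)=e(T)+e(T,P)+e(P)$, (8) shows that $\Psi$ is the logarithm of $Z(T|c)/\mathbb EZ(T|c)$, minus a price $\sum_{u\in P}\ln(q\ell(u))-\beta e(P)$ for pinning, minus $\kappa$ per discarded vertex.

As an example, let $B=\{u,v\}$ be one edge with full lists. For $T=B$ we get $\Psi=\ln(k(k-1))-2\ln k+\beta=0$. For $T=\{u\}$, $W=\{v\}$: $\Psi=-\kappa$. For $T=\{u\}$, $P=\{v\}$: $Z=k-1$ and $\Psi=\ln\frac{k-1}k-\ln(qk)+\beta=-\ln(qk)$. For $P=B$: $\Psi=\beta-2\ln(qk)$. For $W=B$: $\Psi=-2\kappa$. For $P=\{u\}$, $W=\{v\}$: $\Psi=-\ln(qk)-\kappa$. As $qk\ge\rho^{1-\theta+3\xi}/\ln\rho$ is large, the maximizer is $T=B$.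

Fix a maximizer $(T,P,c)$ of $\Psi$. The configuration $T=P=\emptyset$ has a finite value, so the maximum is finite and $Z(T|c)>0$. Let $\mu=\mu_{T|c}$.

**Step 1: flatness.** We compare with pinning a set $Q$ in addition. *For all $Q\subseteq T$ and $\gamma\in\prod_{x\in Q}L'(x)$,*
$$\mu(\varphi|_Q=\gamma)\le q^{|Q|}. \tag{10}$$
We may suppose that the left side is positive. Restriction to $T\setminus Q$ is injective on $\{\varphi:\varphi|_Q=\gamma\}$ and maps into the set counted by $Z(T\setminus Q|c\cup\gamma)$. So $Z(T\setminus Q|c\cup\gamma)\ge\mu(\varphi|_Q=\gamma)Z(T|c)$. Moving $Q$ from $T$ to $P$ with colors $\gamma$ changes neither $T\cup P$ nor $W$, and replaces $-\sum_Q\ln\ell(x)$ by $-\sum_Q\ln(q\ell(x))$. Hence $\Psi$ changes by at least $\ln\mu(\varphi|_Q=\gamma)-|Q|\ln q$, which is $\le0$ by maximality.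

**Step 2: pins are lucky.** We compare with $(T,\emptyset,\emptyset)$, that is, with discarding $P$. Maximality gives
$$\ln Z(T|c)-\sum_{u\in P}\ln(q\ell(u))+\beta e(T\cup P)-\kappa w\ \ge\ \ln Z(T)+\beta e(T)-\kappa(w+p),$$
or
$$\frac{Z(T|c)}{Z(T)}\ge e^{-\beta e(P,T)+\Gamma}, \tag{11}$$
$$\Gamma:=\sum_{u\in P}\ln(q\ell(u))-\beta e(P)-\kappa p. \tag{12}$$
Given $H[T]$, the mean of the left side is $e^{-\beta e(P,T)}$; so the pins beat the mean by the factor $e^\Gamma$.

**Step 3: discarded vertices have few extensions.** We compare with taking $v\in W$ back into $T$. Let $b(v)=e(\{v\},T\cup P)$ and $\mathrm{Ext}_v=Z(T\cup\{v\}|c)/Z(T|c)$. If $\mathrm{Ext}_v>0$, then $\Psi$ changes by $\ln\mathrm{Ext}_v-\ln\ell(v)+\beta b(v)+\kappa\le0$. In all cases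
$$\mathrm{Ext}_v\le e^{-\kappa}\ell(v)e^{-\beta b(v)}. \tag{13}$$

**Step 4: the luck $\Gamma$ is substantial.** This is where density is used. By the lower bound on $\ell$, $\sum_{u\in P}\ln\ell(u)\ge p(\ln k-\ln2)-\beta a(P)$. By (7) and (4), $\beta(e(P)+a(P))\le p[(1-\theta+\xi)\ln\rho+1]$. With $\ln k\ge\ln\rho-\ln\ln\rho$ and (L4),
$$\Gamma\ge p\,[\ln k-\ln2-(\theta-3\xi)\ln\rho-4]-\beta(e(P)+a(P))\ge p\,[2\xi\ln\rho-\ln\ln\rho-6]\ge2p. \tag{14}$$
This holds for every $P\subseteq B$, not only for the maximizer.

**Step 5: most discarded vertices have few pinned neighbors.** This prepares the treatment of (13). For $v\in W$ let $b_P(v)=e(\{v\},P)$ and $b_T(v)=e(\{v\},T)$. Put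
$$W'=\{v\in W:a(v)+b_P(v)\le(1+2\xi)\rho\},\qquad W''=W\setminus W'.$$
By (7) for $W''\cup P$,
$$(1+2\xi)\rho|W''|\le a(W'')+e(W'',P)\le(1+\xi)\rho(|W''|+p),\quad\text{so}\quad|W''|\le\frac{1+\xi}\xi\,p\le\frac{2p}\xi. \tag{15}$$

**Step 6: two bad events.** We collect what a maximizer with $W\cup P\ne\emptyset$ must satisfy. If $p\ge\xi w/4$, then $p\ge1$ (otherwise $p=w=0$). If $p<\xi w/4$, then $w\ge1$ and $|W''|<w/2$ by (15), so $|W'|\ge w/2$. Hence one of the following occurs for some $(T,P,c)$.

* $\mathcal A(T,P,c)$, where $p\ge1$ and $p\ge\xi w/4$: $Z(T|c)>0$, all one-point marginals satisfy $\mu_{T|c}(\varphi(x)=j)\le q$, and (11) holds.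
* $\mathcal B(T,P,c)$, where $p<\xi w/4$: $Z(T|c)>0$, flatness (10) holds for all $Q,\gamma$, and (13) holds for all $v\in W'$.

Now $(T,P,c)$ is an arbitrary fixed configuration, and we bound the probability of each event.

## 10. Lucky pins are exponentially unlikely

Fix $(T,P,c)$ with $p\ge1$ and condition on $H[T]$ with $Z(T)>0$ (if $Z(T)=0$, then $Z(T|c)=0$ and $\mathcal A$ fails). Let $e=e(P,T)\le pD$. For each edge $ux$ with $u\in P$, $x\in T$, let $J_{ux}\in L(x)$ be the color matched to $c_u$. The $J_{ux}$ are independent and uniform. Put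
$$m=\mu_T\big(\varphi(x)\ne J_{ux}\text{ for all edges }ux\big)=\frac{Z(T|c)}{Z(T)}.$$
Thus $\mathbb Em=e^{-\beta e}$, and (11) says $m\ge e^{-\beta e+\Gamma}$. Markov's inequality for $m$ would give only $e^{-\Gamma}$. For $e^{-hp}$ we use the $h$-th moment; flatness of the conditioned measure keeps that moment under control.

Let $F$ be the event that $m>0$ and all one-point marginals of $\mu_{T|c}$ are at most $q$. Note that $\mu_{T|c}$ is $\mu_T$ conditioned on avoiding all $J_{ux}$.

**Step 1: few repetitions among $h$ samples.** This step restricts the $h$-th moment to nearly distinct samples. Let $r=h$. For $\varphi_1,\dots,\varphi_r$ let $\mathrm{dist}_x=|\{\varphi_i(x):i\le r\}|$, $\mathrm{rep}_x=r-\mathrm{dist}_x$, and $R=\sum_{ux}\mathrm{rep}_x$, summed over the $e$ edges. A color taken $s\ge1$ times contributes $s-1\le\binom s2$ to $\mathrm{rep}_x$, so $\mathrm{rep}_x$ is at most the number of pairs $i<i'$ with $\varphi_i(x)=\varphi_{i'}(x)$. If $F$ holds and the $\varphi_i$ are independent from $\mu_{T|c}$, then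
$$\mathbb E\,\mathrm{rep}_x\le\binom r2\sum_j\mu_{T|c}(\varphi(x)=j)^2\le\frac{r^2q}2 .$$
So $\mathbb ER\le\frac12r^2qe$, and $R\le r^2qe$ with probability at least $\frac12$ by Markov's inequality (if $e=0$ then $R=0$). Now $m^r$ is the probability that $r$ independent samples from $\mu_T$ all avoid $J$, and given this event they are independent samples from $\mu_{T|c}$. Hence
$$m^r\mathbf 1_F\le2\,\mu_T^{\otimes r}\big(\text{all }\varphi_i\text{ avoid all }J_{ux},\ R\le r^2qe\big).$$

**Step 2: averaging over $J$.** Here the randomness enters. For fixed $\varphi_1,\dots,\varphi_r$, the probability over $J$ that all of them avoid $J$ is $\prod_{ux}(1-\mathrm{dist}_x/k)\le e^{-(re-R)/k}$. On $R\le r^2qe$ this gives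
$$\mathbb E[m^r\mathbf 1_F]\le2e^{-re/k+r^2qe/k}.$$

**Step 3: Markov for the $r$-th moment.** This yields the bound. With $\beta-\frac1k\le\frac1{k^2}$, $e\le pD$, (L2) and (14),
$$\mathbb P(\mathcal A)\le\mathbb P\big(F,\ m\ge e^{-\beta e+\Gamma}\big)\le2\exp\!\Big(-r\Big[\Gamma-\frac e{k^2}-\frac{rqe}k\Big]\Big)\le2\exp\!\big(-r[2p-\tfrac p2-\tfrac p{20}]\big)\le2e^{-hp}. \tag{16}$$

## 11. Small extension counts are exponentially unlikely

Fix $(T,P,c)$ with $p<\xi w/4$ and $|W'|\ge w/2$ (if $|W'|<w/2$, (15), which is pure counting, would be violated). Condition on $H[T\cup P]$ such that $\mu=\mu_{T|c}$ exists and is flat in the sense of (10). The matchings from $W'$ to $T\cup P$ are still independent and uniform, and (13) for $v$ involves only those at $v$. So these events are independent over $v\in W'$.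

Fix $v\in W'$ and write $b_T=b_T(v)\le D$, $b_P=b_P(v)$, $w_0=(1-\frac1k)^{b_T}$. Let $N_T(v)$ be the set of neighbors of $v$ in $T$, and for $x\in N_T(v)$ let $\pi_x:L(v)\to L(x)$ be the random bijection.

**Step 1: colors not blocked by pins.** We need many candidate colors. Let $L''\subseteq L'(v)$ be the set of colors not adjacent to any $c_u$, $u\in P$, and let $E=\ell(v)(1-\frac1k)^{b_P}$. Each neighbor $u\in P$ blocks an independent uniform color. By the definition of $W'$ and (5),
$$E\ge\tfrac12k\Big(1-\frac1k\Big)^{a(v)+b_P}\ge\tfrac12ke^{-\beta(1+2\xi)\rho}\ge16h.$$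
By Lemma 1, $|L''|\ge E/2\ge8h$ except with probability at most $e^{-E/8}\le e^{-2h}$. The set $L''$ is independent of the $\pi_x$; condition on it. For $j\in L''$ let
$$W_j=\mu\big(\varphi(x)\ne\pi_x(j)\ \text{for all }x\in N_T(v)\big),\qquad\text{so that}\qquad\mathrm{Ext}_v=\sum_{j\in L''}W_j .$$

**Step 2: groups of $h$ colors.** We show that $h$ colors together contribute a constant fraction of their mean.

**Claim.** For distinct $j_1,\dots,j_h\in L''$: $\ \mathbb P\big(\sum_{i\le h}W_{j_i}\le hw_0/8\big)\le e^{-h/32}$.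

*Proof.* Reveal the values $(\pi_x(j_i))_x$ for $i=1,2,\dots,h$ in turn. Given the past before step $i$, let $D_x=\{\pi_x(j_1),\dots,\pi_x(j_{i-1})\}$ and $K_i=k-i+1$. By (L1), $\max(k/2,4)\le k-h\le K_i\le k$. Then $\pi_x(j_i)$ is uniform on the $K_i$ elements of $L(x)\setminus D_x$, independently over $x$.

*First moment.* A fixed $\varphi$ avoids $\pi_x(j_i)$ with probability $1$ if $\varphi(x)\in D_x$ and $1-\frac1{K_i}$ otherwise. So $\mathbb E[W_{j_i}\mid\text{past}]\ge(1-\frac1{K_i})^{b_T}$. Since $\frac1{K_i}-\frac1k=\frac{k-K_i}{kK_i}\le\frac{2h}{k^2}$,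
$$\frac{1-1/K_i}{1-1/k}=1-\frac{1/K_i-1/k}{1-1/k}\ge1-\frac{4h}{k^2}.$$
Hence $\mathbb E[W_{j_i}\mid\text{past}]\ge w_0(1-\frac{4hD}{k^2})\ge\frac12w_0$ by Bernoulli's inequality and (L2).

*Second moment.* With $\varphi,\varphi'$ independent from $\mu$,
$$\mathbb E[W_{j_i}^2\mid\text{past}]=\mathbb E_{\varphi,\varphi'}\prod_x\Big(1-\frac{|\{\varphi(x),\varphi'(x)\}\setminus D_x|}{K_i}\Big).$$
Put $t_x=2-|\{\varphi(x),\varphi'(x)\}\setminus D_x|\in\{0,1,2\}$. Checking cases,
$$t_x\le\mathbf 1[\varphi(x)\in D_x]+\mathbf 1[\varphi'(x)\in D_x]+\mathbf 1[\varphi(x)=\varphi'(x)].$$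
For $K_i\ge4$ we have $(1-\frac2{K_i})\frac{2t_x}{K_i}\ge\frac{t_x}{K_i}$. Also $1-\frac2{K_i}\le(1-\frac1{K_i})^2\le(1-\frac1k)^2$ and $1+\frac{2t_x}{K_i}\le1+\frac{4t_x}k\le(1+\frac4k)^{t_x}$. Together,
$$1-\frac2{K_i}+\frac{t_x}{K_i}\le\Big(1-\frac2{K_i}\Big)\Big(1+\frac{2t_x}{K_i}\Big)\le\Big(1-\frac1k\Big)^2\Big(1+\frac4k\Big)^{t_x}.$$
Let $z_x=\mathbf 1[\varphi'(x)\in D_x\cup\{\varphi(x)\}]$; then $t_x\le\mathbf 1[\varphi(x)\in D_x]+2z_x$, and $|D_x\cup\{\varphi(x)\}|\le h$. As $(1+\frac4k)^2\le1+\frac9k$ for $k\ge16$,
$$\mathbb E[W_{j_i}^2\mid\text{past}]\le w_0^2\ \mathbb E_\varphi\Big[\Big(1+\frac4k\Big)^{|\{x:\varphi(x)\in D_x\}|}\ \mathbb E_{\varphi'}\prod_x\Big(1+\frac9kz_x\Big)\Big].$$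
Expand the inner product over subsets $Q\subseteq N_T(v)$. For each $Q$, there are at most $h^{|Q|}$ color vectors $\gamma$ on $Q$ with $\gamma(x)\in D_x\cup\{\varphi(x)\}$, and each has probability at most $q^{|Q|}$ by flatness (10); so $\mathbb E_{\varphi'}\prod_{x\in Q}z_x\le(hq)^{|Q|}$. Summing, the inner expectation is at most $(1+\frac{9hq}k)^{b_T}\le e^{9hqD/k}$. In the same way, $\mathbb E_\varphi(1+\frac4k)^{|\{x:\varphi(x)\in D_x\}|}\le(1+\frac{4hq}k)^{b_T}\le e^{4hqD/k}$. By (L2), $\mathbb E[W_{j_i}^2\mid\text{past}]\le w_0^2e^{13/20}\le2w_0^2$.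

*Conclusion.* Let $s=\frac1{4w_0}$. As $e^{-y}\le1-y+\frac{y^2}2$ for $y\ge0$,
$$\mathbb E[e^{-sW_{j_i}}\mid\text{past}]\le1-\frac1{4w_0}\cdot\frac{w_0}2+\frac1{32w_0^2}\cdot2w_0^2=1-\frac18+\frac1{16}\le e^{-1/16}.$$
Multiplying these conditional bounds, $\mathbb Ee^{-s\sum_iW_{j_i}}\le e^{-h/16}$. By Markov's inequality, $\mathbb P(\sum_iW_{j_i}\le hw_0/8)\le e^{shw_0/8-h/16}=e^{h/32-h/16}=e^{-h/32}$. $\square$

**Step 3: all of $L''$.** We now contradict (13). If $|L''|\ge8h$, split $L''$ into $\lfloor|L''|/h\rfloor\ge|L''|/(2h)$ disjoint groups of size $h$, ignoring leftovers; there are at most $k$ groups. Except with probability at most $e^{-2h}+ke^{-h/32}\le2ke^{-h/32}$,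
$$\mathrm{Ext}_v\ge\frac{|L''|}{2h}\cdot\frac{hw_0}8=\frac{|L''|w_0}{16}\ge\frac{Ew_0}{32}=\frac1{32}\ell(v)e^{-\beta b(v)}>e^{-\kappa}\ell(v)e^{-\beta b(v)},$$
since $b(v)=b_P+b_T$ and $e^4>32$. So (13) fails for $v$.

**Step 4: all discarded vertices.** Independence turns the bound into a power. By (L1) and (L5), $2ke^{-h/32}\le1$, because $\ln(2n)\le2\ln n\le h/32$. As $|W'|\ge w/2$,
$$\mathbb P(\mathcal B)\le(2ke^{-h/32})^{w/2}\le(2k)^we^{-hw/64}. \tag{17}$$

## 12. Summing over configurations

We finish the proof of Proposition 3 by adding (16) and (17) over all configurations. The number of $(T,P,c)$ with given $w,p$ is at most $n^w(nk)^p\le n^{w+2p}$: choose $W$, $P$ and $c$.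

**Step 1: the events $\mathcal A$.** Here $w\le4p/\xi$, so there are at most $\frac{4p}\xi+1$ values of $w$ for each $p$, and
$$\sum\mathbb P(\mathcal A)\le\sum_{p\ge1}\Big(\frac{4p}\xi+1\Big)2\exp\!\Big(p\Big[\Big(\frac4\xi+2\Big)\ln n-h\Big]\Big)\le\sum_{p\ge1}e^{-hp/2}\le2e^{-h/2}.$$
For the second inequality, $h\ge K\ln n$ with $K=1000/\xi$ gives $(\frac4\xi+2)\ln n\le\frac h4$, and $h\ge K$ gives $2(\frac{4p}\xi+1)\le\frac{Kp}4\le e^{hp/4}$.

**Step 2: the events $\mathcal B$.** Here $0\le p<\xi w/4<w$, so there are at most $w$ values of $p$ for each $w\ge1$, and $n^{w+2p}\le n^{3w}$. With $w\le2^w$ and $k\le n$,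
$$\sum\mathbb P(\mathcal B)\le\sum_{w\ge1}w\,n^{3w}(2k)^we^{-hw/64}\le\sum_{w\ge1}\big(4n^4e^{-h/64}\big)^w\le\sum_{w\ge1}e^{-hw/128}\le2e^{-h/128},$$
because $4n^4\le n^6\le e^{h/128}$ and $e^{-h/128}\le\frac12$.

**Step 3: reading off a coloring.** We conclude from the maximizer. With probability at least $1-4e^{-h/128}$ none of the events $\mathcal A$, $\mathcal B$ occurs. Then every maximizer of $\Psi$ has $W=P=\emptyset$ and $T=B$. The maximum is finite, so $Z(B)>0$. This proves Proposition 3. $\square$

## 13. Coloring the layers: proof of Theorem 1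

Take the layers of Lemma 2 and color $B_{m-1},B_{m-2},\dots,B_0$ in this order.

**Step 1: the lists in $B_i$.** We verify the hypotheses of Proposition 3. Suppose $A_{i+1}$ has been colored by an independent transversal that is a function of $H[A_{i+1}]$ (say, the first one in a fixed order that our procedure can use). The matchings on edges inside $B_i$ and between $B_i$ and $A_{i+1}$ are independent of it. For $v\in B_i$ let $a(v)=e(\{v\},A_{i+1})$, and let $L'(v)$ be the set of colors of $v$ not adjacent to the chosen colors on $A_{i+1}$. Each of the $a(v)$ edges blocks an independent uniform color of $L(v)$. By (6) with $S=\{v\}$, $a(v)\le(1+\xi)\rho$, so $k(1-\frac1k)^{a(v)}\ge32h$ by (5). By Lemma 1 with $I=L(v)$, we have $\ell(v)\ge\frac12k(1-\frac1k)^{a(v)}$ for all $v\in B_i$, except with probability at most $ne^{-4h}\le e^{-h}$.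

**Step 2: extending to $A_i$.** This applies the proposition. Given these lists, the matchings inside $B_i$ are still independent and uniform, because the lists depend only on other edges. Degrees inside $B_i$ are at most $D$, and (7) is (6). So Proposition 3 extends the coloring to $A_i$ except with probability $4e^{-h/128}$. Choose the first extension in a fixed order; then the coloring of $A_i$ is a function of $H[A_i]$.

**Step 3: the total error.** There are at most $1+\log_2n$ layers, so the failure probability is at most $(1+\log_2n)\cdot5e^{-h/128}$. For $n\ge4$, $5(1+\log_2n)\le n^2\le e^{2\rho^{1/C}}$. By (L5), $h/128\ge\rho^\xi\rho^{1/C}/256\ge3\rho^{1/C}$ once $\rho^\xi\ge768$. Hence the failure probability is at most $\exp(-\rho^{1/C})$, and $\exp(-\rho^{1/C})\le e^{-\ln n}=1/n$. This proves Theorem 1, and with it, as explained in Section 3, the conjecture. $\blacksquare$
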